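# Betti numbers of projections of sets defined by few quadratic inequalities

## 1. One quadratic inequality has a convex shadow

Let $P\in\mathbb R[z_1,\dots,z_N]$ have degree at most $2$, and suppose that $S=\{z\in\mathbb R^N: P(z)\ge 0\}$ is bounded and nonempty. We claim that $S$ is convex.

Let $q$ be the quadratic part of $P$ (its homogeneous part of degree $2$) and fix $z_0\in S$. Let $v\neq0$. If $q(v)>0$, then $P(z_0+sv)\to+\infty$ as $s\to\infty$, so $S$ contains a half-line. If $q(v)=0$, then $s\mapsto P(z_0+sv)$ is affine and is $\ge0$ at $s=0$, so it is $\ge0$ on $[0,\infty)$ or on $(-\infty,0]$, and again $S$ contains a half-line. Both contradict boundedness. So $q(v)<0$ for all $v\ne0$: the form $q$ is negative definite, $P$ is a concave function, and $S=\{P\ge0\}$ is convex.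

Split the coordinates as $z=(x,y)\in\mathbb R^k\times\mathbb R^m$ and let $\pi(x,y)=y$. The image $\pi(S)$ is again convex. Write $b_i(X)=\dim H^i(X;\mathbb Q)$ for the Betti numbers and $b(X)=\sum_i b_i(X)$. A nonempty convex set is contractible, so $b(\pi(S))\le1$ whatever $k$ and $m$ are, and a ball shows that the value $1$ occurs.

What changes with $\ell\geq 2$ inequalities $P_1\ge0,\dots,P_\ell\ge0$? The argument above breaks at once: in a direction with $q_1(v)>0$ the polynomial $P_2$ may tend to $-\infty$, so boundedness says nothing about $q_1$ alone. For instance, for $m\ge1$,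
$$\{1-|x|^2-|y|^2\ge0,\quad |y|^2-1\ge0\}=\{x=0,\ |y|=1\} \tag{1}$$
is compact, and its projection $S^{m-1}$ has $b=2$. So there is no convexity, but the topology is still small. Does it stay small, for each fixed $\ell$, as $k$ and $m$ grow?

We fix the setting. $S\subset\mathbb R^{k+m}$ is compact and defined by $P_1\ge0,\dots,P_\ell\ge0$ with $\deg P_j\le2$. A set defined by finitely many polynomial equalities and inequalities (or a finite union of such sets) is called semialgebraic, and projections of semialgebraic sets are semialgebraic. The paper of Saugata Basu and Thierry Zell, "On Projections of Semi-algebraic Sets Defined by Few Quadratic Inequalities", arXiv:math/0602398 (2006), is the source of the problem. The known result is that for any $q>0$ the sum of the first $q$ Betti numbers of $\pi(S)$ is at most $(k+m)^{O(q\ell)}$. For fixed $q$ and $\ell$ this is polynomial in $k+m$, but it becomes worse as $q$ grows. The authors state that they have no examples in which the higher Betti numbers behave exponentially in the dimension, and leave open whether to construct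 such examples or to remove the dependence on $q$. So we ask: *for fixed $\ell$, is there one polynomial $p_\ell$ with $b_i(\pi(S))\le p_\ell(k+m)$ for all $k,m$, all such $S$, and all $i$ at once?* Since $b_i(\pi(S))=0$ for $i>m$, it is the same to ask for a polynomial bound on $b(\pi(S))$.

The answer is no, and the exact border lies between $\ell=2$ and $\ell=3$.

**Theorem 1.** For every $n\ge3$ there is a compact $S\subset\mathbb R^{(n+1)+n}$ (so $k=n+1$, $m=n$) defined by $9$ polynomial inequalities of degree $\le2$ with $b_{n-2}(\pi(S))=2^n-1$.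

**Theorem 2.** For all integers $r,t\ge2$ there is a compact $S\subset\mathbb R^{k+m}$, $k=rt+1$, $m=2r$, defined by $3$ inequalities of degree $\le2$, with $b_{m-2}(\pi(S))\ge(2t)^r-1$. For $t=2$ this reads $k=m+1$ and $b_{m-2}(\pi(S))\ge2^m-1$. (For $\ell>3$, repeat an inequality.)

**Theorem 3.** For all $k,m$ and all compact $S$ as above: if $\ell=1$, then $b(\pi(S))\le1$; if $\ell=2$, then $b(\pi(S))\le2$. Both constants are sharp.

**Theorem 4.** For every fixed $\ell\ge3$ there are compact sets $S$ defined by $\ell$ quadratic inequalities, with $m\to\infty$, such that $b(\pi(S))\ge(k+m)^{\ell m/64}$. Up to the constant in the exponent this matches the upper bound $(k+m)^{O(\ell m)}$ that the known result gives with $q=m+1$.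

Theorem 1 alone disproves the statement. Theorems 2 and 3 together say that a polynomial bound independent of $i$ exists for $\ell\in\{1,2\}$, where it is the absolute constant $1$, resp. $2$, and for no $\ell\ge3$. We have proved Theorem 3 for $\ell=1$, and (1) gives sharpness for $\ell=2$.

## 2. Counting the pieces of a complement

All coefficients are rational. Compact semialgebraic sets are triangulable, so their Čech cohomology $\check H^*$ and singular cohomology agree. We use four facts; the first three are in Spanier and in Hatcher §3.3.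

**(D1) Alexander duality in a sphere.** For compact $K\subsetneq S^N$ one has $\tilde{\check H}{}^{i}(K)\cong\tilde H_{N-1-i}(S^N\setminus K)$, naturally for inclusions: if $K\subset K'$, the restriction $\tilde{\check H}{}^i(K')\to\tilde{\check H}{}^i(K)$ corresponds to the map induced by $S^N\setminus K'\subset S^N\setminus K$.

**(D2) Duality in $\mathbb R^m$.** For compact $K\subset\mathbb R^m$, $m\ge1$,
$$\check H^{m-i}(K)\cong H_i(\mathbb R^m,\mathbb R^m\setminus K)\cong\tilde H_{i-1}(\mathbb R^m\setminus K).$$
Hence $b_{m-1}(K)=b_0(\mathbb R^m\setminus K)-1$ and $b(K)=b(\mathbb R^m\setminus K)-1$.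

**(D3) Continuity.** For a decreasing sequence of compact sets, $\check H^i(\bigcap K_n)=\varinjlim\check H^i(K_n)$.

**(D4) Sandwich.** If $A\subset B\subset C$, then $H^i(C)\to H^i(A)$ factors through $H^i(B)$, so $b_i(B)$ is at least the rank of $H^i(C)\to H^i(A)$.

As an example for (D2), let $K$ be a circle in $\mathbb R^2$. The complement is a disc and a punctured plane up to homotopy, with $b=1+2=3$, and indeed $b(K)=2=3-1$.

The plan that (D1) suggests for large Betti numbers is to arrange that the complement of $\pi(S)$ has exponentially many components.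

## 3. A variance identity and the $2^n$ orthants: nine inequalities

To get many pieces one may first think of many points $x$: the set $\{-1,1\}^n$ has $2^n$ elements. But it is cut out by $x_j^2=1$, $1\le j\le n$, which is one equation per coordinate, and $\sum_j(x_j^2-1)^2=0$ has degree $4$. With $\ell$ fixed, neither is allowed.

The way out is to ask for far fewer points. Suppose that we can isolate the $2n$ points $\pm e_j$ with a bounded number of quadratic conditions. Then the single equation $\langle x,y\rangle=0$ says that $y$ lies on one of the $n$ coordinate hyperplanes, and these cut space into $2^n$ pieces. The exponential growth comes from an arrangement in $y$-space.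

*Proof of Theorem 1.* Let $n\ge3$, and let the coordinates be $(x,w)\in\mathbb R^n\times\mathbb R$ and $y\in\mathbb R^n$. Define $S$ by
$$|x|^2=1,\qquad w=\sum_j jx_j^2,\qquad w^2-\sum_jj^2x_j^2\ge0,\qquad \sum_jx_jy_j=0,\qquad|y|^2=1. \tag{2}$$
These are four equations (two inequalities each) and one inequality, so $9$ inequalities of degree $\le2$. The set $S$ is closed, $x$ and $y$ are bounded, and hence so is $w$; thus $S$ is compact.

**Step 1: the first three conditions isolate $2n$ points.** If $|x|=1$ and $w=\sum_j jx_j^2$, then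
$$\sum_jj^2x_j^2-w^2=\sum_jx_j^2(j-w)^2\ge0,$$
the variance of a random variable that takes the value $j$ with probability $x_j^2$. The third condition in (2) forces it to be $0$, so $x_j\ne0$ only if $j=w$. As $|x|=1$, exactly one coordinate is nonzero and $(x,w)=(\pm e_j,j)$ for some $j$. Conversely these points satisfy the three conditions.

**Step 2: the projection.** At $(\pm e_j,j)$ we have $\langle x,y\rangle=\pm y_j$, so
$$\pi(S)=\{y\in S^{n-1}:\ y_j=0\text{ for some }j\}.$$

**Step 3: duality.** The complement of $\pi(S)$ in $S^{n-1}$ consists of the $2^n$ open orthants of the sphere, each connected. By (D1) with $N=n-1$ and $i=n-2$, $b_{n-2}(\pi(S))=\dim\tilde H_0=2^n-1$; since $n-2\ge1$, reduced and ordinary cohomology agree in this degree. $\blacksquare$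

For $n=3$ one can check this by hand: $\pi(S)$ is the union of three great circles in $S^2$, a connected graph with $6$ vertices and $12$ edges, so $b_1=12-6+1=7=2^3-1$.

## 4. Cones over a parabola: $2n$ points from three inequalities

We now economize. The goal of this section is to isolate the points $\pm e_j$ with three inequalities.

Let $n\ge3$, let $a_1<\dots<a_n$ be real, and put
$$\gamma(w)=(1,w,w^2),\qquad\alpha_j=\gamma(a_j),\qquad C=\operatorname{cone}(\alpha_1,\dots,\alpha_n)\subset\mathbb R^3,$$
where $\operatorname{cone}$ denotes all nonnegative linear combinations. By Vandermonde any three $\alpha_j$ are independent, so $\operatorname{int}C\ne\emptyset$. Choose linearly independent $\beta_1,\beta_2,\beta_3\in\operatorname{int}C$, let $f_1,f_2,f_3$ be the dual basis, and put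
$$B=\operatorname{cone}(\beta_1,\beta_2,\beta_3)=\{v:f_i(v)\ge0,\ i=1,2,3\},\qquad\beta_0=\beta_1+\beta_2+\beta_3 .$$
Since $\operatorname{int}C$ is closed under addition and under multiplication by positive numbers, $B\setminus0\subset\operatorname{int}C$; in particular $\beta_0\in\operatorname{int}C$. Also $f_i(\beta_0)=1$.

In the slice $v_1=1$ the curve $\gamma$ is a parabola, $C$ is an inscribed polygon with $n$ vertices, and $B$ is a triangle inside the polygon. The parabola meets the polygon only in the vertices. This is what we use.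

**Lemma 5.** (F1) If $\gamma(w)\in C$, then $w\in\{a_1,\dots,a_n\}$.
(F2) The functional $\psi_j(v)=v_3-2a_jv_2+a_j^2v_1$ satisfies $\psi_j(\gamma(w))=(w-a_j)^2$. So $\psi_j\ge0$ on $C$, $\psi_j(\alpha_i)>0$ for $i\ne j$, and $\psi_j>0$ on $\operatorname{int}C\supset B\setminus0$.
(F3) $\gamma(w)-\sum_jx_j^2\alpha_j\in B$ if and only if $(x,w)=(\pm e_j,a_j)$ for some $j$.

*Proof.* (F1) Suppose $a_j<w<a_{j+1}$. The functional $v_3-(a_j+a_{j+1})v_2+a_ja_{j+1}v_1$ has the value $(a_i-a_j)(a_i-a_{j+1})\ge0$ at each $\alpha_i$, so it is $\ge0$ on $C$; at $\gamma(w)$ it is $(w-a_j)(w-a_{j+1})<0$. If $w<a_1$ or $w>a_n$, use $-v_3+(a_1+a_n)v_2-a_1a_nv_1$ instead: at $\alpha_i$ it is $-(a_i-a_1)(a_i-a_n)\ge0$, at $\gamma(w)$ it is negative.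

(F2) The formula is immediate. A nonzero functional that is $\ge0$ on $C$ is $>0$ on $\operatorname{int}C$.

(F3) If $(x,w)=(\pm e_j,a_j)$, the difference is $0\in B$. Conversely let $\gamma(w)=\sum_ix_i^2\alpha_i+\beta$ with $\beta\in B$. Then $\gamma(w)\in C$, so $w=a_j$ for some $j$ by (F1). Apply $\psi_j$:
$$0=\sum_ix_i^2\psi_j(\alpha_i)+\psi_j(\beta).$$
All terms are $\ge0$, so all vanish. By (F2), $x_i=0$ for $i\ne j$ and $\beta=0$. Then $\alpha_j=x_j^2\alpha_j$, so $x_j^2=1$. $\square$

In other words, the three quadratic inequalities $f_i(\gamma(w)-\sum_jx_j^2\alpha_j)\ge0$ define a set of exactly $2n$ points in $\mathbb R^{n+1}$.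

## 5. Absorbing a fourth inequality: balls around prescribed centers

Three inequalities are spent on $x$, and $y$ still has to be tied to $x$. Let $L:\mathbb R^n\to\mathbb R^m$ be linear, $p_j=Le_j$, $\rho>0$, and
$$h(x,y)=\rho^2-|y-Lx|^2,\qquad E_\rho=\bigcup_{j,\pm}\bar B(\pm p_j,\rho).$$
If we add $h\ge0$ as a *fourth* inequality, then by (F3) the projection is exactly $E_\rho$, a union of $2n$ balls of equal radius. To save the fourth inequality we mix $h$ into the other three: for $0<\varepsilon\le1$ let
$$S_\varepsilon=\Big\{(x,w,y):\ P_i:=f_i\Big(\gamma(w)-\sum_jx_j^2\alpha_j\Big)+\varepsilon h(x,y)\ge0,\ i=1,2,3\Big\}. \tag{3}$$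
Each $P_i$ has degree $\le2$, and since $f_i(\beta_0)=1$, condition (3) says
$$\gamma(w)-\sum_jx_j^2\alpha_j+\varepsilon h\beta_0\in B. \tag{4}$$

There is a price. Where $h>0$, condition (4) is weaker than the one in (F3): for $y=Lx$ with $x=(1-\eta)e_j$, $w=a_j$ and $\eta>0$ small, the left side is $(1-(1-\eta)^2)\alpha_j+\varepsilon\rho^2\beta_0$, which lies in $B$ because $\beta_0\in\operatorname{int}B$. So $x$ is no longer confined to $\{\pm e_j\}$, and we cannot argue that $\pi(S_\varepsilon)=E_\rho$. What survives is a sandwich, which is enough because of (D4).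

**Lemma 6.** Each $S_\varepsilon$, $0<\varepsilon\le1$, is compact. For every $\rho'>\rho$ and all small $\varepsilon>0$,
$$E_\rho\subset\pi(S_\varepsilon)\subset E_{\rho'}. \tag{5}$$

*Proof.*

**Step 1: $h\ge0$ on $S_\varepsilon$.** Here the mixing must not lose the fourth inequality. Suppose $h<0$ at a point of $S_\varepsilon$. By (4), $\gamma(w)=\sum_ix_i^2\alpha_i+\varepsilon|h|\beta_0+\beta$ with $\beta\in B$. This lies in $C$, so $w=a_j$ for some $j$ by (F1). Applying $\psi_j$ gives $0\ge\varepsilon|h|\psi_j(\beta_0)>0$, a contradiction.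

**Step 2: bounds uniform in $\varepsilon$.** $S_\varepsilon$ is closed, and $0\le h\le\rho^2$ on it. Put $v=\gamma(w)+\varepsilon h\beta_0$; by (4), $v=\sum_jx_j^2\alpha_j+\beta$ with $\beta\in B\subset C$. On $C$ we have $v_1\ge0$ and $0\le v_3\le(\max_ja_j^2)v_1$, as one sees on the generators $(1,a_j,a_j^2)$. Comparing first coordinates,
$$\sum_jx_j^2\le v_1\le1+\rho^2(\beta_0)_1 .$$
Since $(\beta_0)_3\ge0$, comparing third coordinates gives $w^2\le v_3\le(\max_ja_j^2)(1+\rho^2(\beta_0)_1)$. Finally $|y-Lx|\le\rho$ bounds $y$. So $S_\varepsilon$ is compact, with bounds independent of $\varepsilon\le1$.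

**Step 3: $x$ is close to some $\pm e_j$.** We claim that for every $\delta>0$ and all small $\varepsilon$, each point of $S_\varepsilon$ has $x$ within $\delta$ of some $\pm e_j$. Otherwise there are $\varepsilon_\nu\to0$ and points of $S_{\varepsilon_\nu}$ with $x$ at distance at least $\delta$ from all $\pm e_j$. By Step 2 a subsequence converges. As $\varepsilon_\nu h\to0$ and $B$ is closed, (4) gives in the limit $\gamma(w)-\sum_jx_j^2\alpha_j\in B$ with $x\notin\{\pm e_j\}$, against (F3).

**Step 4: the two inclusions.** If $|y\mp p_j|\le\rho$, then at $(\pm e_j,a_j,y)$ we have $P_i=f_i(0)+\varepsilon h=\varepsilon h\ge0$, so $y\in\pi(S_\varepsilon)$. Conversely, take $\delta$ with $\|L\|\delta\le\rho'-\rho$ and $\varepsilon$ small as in Step 3. For $(x,w,y)\in S_\varepsilon$ with $|x\mp e_j|\le\delta$, Step 1 gives $|y\mp p_j|\le|y-Lx|+|L(x\mp e_j)|\le\rho+\|L\|\delta\le\rho'$. $\square$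

It remains to find centers for which $H^*(E_{\rho'})\to H^*(E_\rho)$ has exponential rank.

## 6. Unit balls' worth of centers: radial retraction onto caps

We place the centers on the unit sphere, and choose $\rho<1$. To see what to expect, take the centers $\pm e_1,\dots,\pm e_m$. We shall see that $E_\rho$ retracts radially to the set of unit vectors $u$ with $|u_i|\ge s$ for some $i$, where $s=\sqrt{1-\rho^2}$. The complement in the sphere is $\{|u_i|<s\ \forall i\}$. If $s^2<1/(m-1)$, no coordinate of such a $u$ can vanish, since otherwise $1=|u|^2<(m-1)s^2$. So the complement splits by orthants, and if $s^2>1/m$ each of the $2^m$ orthants occurs, through $m^{-1/2}(\pm1,\dots,\pm1)$. This is the case $t=2$ of what follows; for $m=4$ the window is $\frac14<s^2<\frac13$.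

*Proof of Theorem 2.*

**Step 1: centers and radii.** Let $r,t\ge2$, $n=rt\ge4$, $m=2r$, $\mathbb R^m=(\mathbb R^2)^r$. For $1\le g\le r$, $0\le a<t$ let $p_{g,a}$ be the vector $(\cos\frac{\pi a}t,\sin\frac{\pi a}t)$ in the $g$-th plane; these are the $n$ images $Le_j$. Put $\mathcal P=\{\pm p_{g,a}\}$. In each plane these are $2t$ equally spaced unit vectors, at the multiples of the angle $\pi/t$. Let $R_0=1/\cos\frac\pi{2t}>1$. Because $R_0^2>1$ we have $rR_0^2>(r-1)R_0^2+1$, so we may choose $0<s'<s<1$ with
$$\frac1{rR_0^2}<s'^2<s^2<\frac1{(r-1)R_0^2+1}, \tag{6}$$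
and put $\rho=\sqrt{1-s^2}<\rho'=\sqrt{1-s'^2}$.

**Step 2: from balls to caps.** We show that $y\mapsto y/|y|$ is a homotopy equivalence $E_\rho\to C_s:=\{u\in S^{m-1}:\max_{p\in\mathcal P}\langle p,u\rangle\ge s\}$. A point $y$ lies in $\bar B(p,\rho)$ iff $|y|^2-2\langle p,y\rangle+s^2\le0$. So $0\notin E_\rho$. For $y=\tau u$ with $|u|=1$, $\tau>0$, the condition reads $\tau^2+s^2\le2\tau\langle p,u\rangle$. Since $(\tau^2+s^2)/2\tau$ has minimum $s$ over $\tau>0$, attained at $\tau=s$, a solution $\tau>0$ exists iff $\langle p,u\rangle\ge s$, and then the solutions form an interval containing $s$. Hence on each ray through a point of $C_s$ the set $E_\rho$ is a union of intervals that all contain $\tau=s$, and it is empty on the other rays. The homotopy $y\mapsto(1-\xi)y+\xi s\,y/|y|$, $0\le\xi\le1$, stays in $E_\rho$ and deforms it onto $sC_s$. The same holds for $\rho',s'$, and the two maps $y\mapsto y/|y|$ are compatible with $E_\rho\subset E_{\rho'}$ and $C_s\subset C_{s'}$.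

**Step 3: the complement of the caps splits.** Let $O_s=S^{m-1}\setminus C_s=\{u\in S^{m-1}:\langle p,u\rangle<s\ \forall p\in\mathcal P\}$ and let $u=(u_1,\dots,u_r)\in O_s$. Each $u_g$ lies in the open regular $2t$-gon with inradius $s$ and circumradius $sR_0$, so $|u_g|<sR_0$. Suppose that some $u_g$ is $0$ or a positive multiple of a $p\in\mathcal P$. Then $|u_g|<s$, because in the second case $|u_g|=\langle p,u_g\rangle<s$. The other $r-1$ components have norm less than $sR_0$, so $1=|u|^2<s^2(1+(r-1)R_0^2)<1$ by (6), a contradiction. So for each $g$ the vector $u_g$ lies in one of the $2t$ open sectors between consecutive vectors of $\mathcal P$ in the $g$-th plane, and this sector is a locally constant function of $u\in O_s$. Thus $O_s$ is a union of $(2t)^r$ disjoint relatively open pieces.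

**Step 4: every piece is met, even by the smaller set $O_{s'}$.** In each piece take $u=r^{-1/2}(\omega_1,\dots,\omega_r)$ with $\omega_g$ the unit bisector of the chosen sector. Then $\max_p\langle p,u\rangle=r^{-1/2}\cos\frac\pi{2t}=r^{-1/2}/R_0<s'$ by (6). So these $(2t)^r$ points lie in $O_{s'}\subset O_s$ and in different components of $O_s$. The differences of their classes show that $\tilde H_0(O_{s'})\to\tilde H_0(O_s)$ has rank $\ge(2t)^r-1$.

**Step 5: dualize and use the sandwich.** By (D1) in $S^{m-1}$ (with $N=m-1$, $i=m-2$), the map $H^{m-2}(C_{s'})\to H^{m-2}(C_s)$ has rank $\ge(2t)^r-1$; the degree is $m-2\ge2$, so reduced and ordinary cohomology agree. By Step 2 the same holds for $H^{m-2}(E_{\rho'})\to H^{m-2}(E_\rho)$. By (5) and (D4), $b_{m-2}(\pi(S_\varepsilon))\ge(2t)^r-1$ for small $\varepsilon$. Here $k=n+1=rt+1$ and there are $3$ inequalities. For $t=2$ we get $k=2r+1=m+1$ and $(2t)^r=4^r=2^m$. $\blacksquare$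

The construction used cones in $\mathbb R^3$, one dimension per inequality. In $\mathbb R^2$ a pointed closed convex cone has at most two extreme rays, so two inequalities leave no room for an inscribed polygon with many vertices. We now prove that nothing else works either.

## 7. Two quadratic forms without a common nonnegative vector

For two forms or polynomials $F_1,F_2$ write
$$F^\lambda=(1-\lambda)F_1+\lambda F_2,\qquad F^0=F_1,\ F^1=F_2,$$
the *pencil* they span. We write $\prec0$ and $\succ0$ for negative and positive definite. If $F^\lambda\prec0$ for some $\lambda\in[0,1]$, then no $v\ne0$ has $F_1(v)\ge0$ and $F_2(v)\ge0$. The converse is the reason why two inequalities are special.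

**Lemma 7.** Let $F_1,F_2$ be quadratic forms on $\mathbb R^n$, $n\ge1$, such that no $v\ne0$ satisfies $F_1(v)\ge0$ and $F_2(v)\ge0$. Then $F^\lambda\prec0$ for some $\lambda\in(0,1)$.

*Proof.* Negative definiteness is an open condition, so it is enough to find $\lambda\in[0,1]$. Suppose there is none, and let
$$C_i=\{\lambda\in[0,1]:\ \exists\,|v|=1\text{ with }F^\lambda(v)\ge0\text{ and }F_i(v)\ge0\},\qquad i=1,2.$$
The sets $C_i$ are closed, because the unit sphere is compact. They cover $[0,1]$: for each $\lambda$ some unit $v$ has $F^\lambda(v)\ge0$, and then $F_1(v)\ge0$ or $F_2(v)\ge0$. For $\lambda=0$ this $v$ has $F_1(v)\ge0$, so $0\in C_1$; likewise $1\in C_2$. As $[0,1]$ is connected, some $\lambda$ lies in $C_1\cap C_2$: there are unit vectors $u,u'$ with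
$$F^\lambda(u)\ge0,\quad F^\lambda(u')\ge0,\quad F_1(u)\ge0,\quad F_2(u')\ge0 .$$
By hypothesis $F_2(u)<0$ and $F_1(u')<0$. So $u'\neq\pm u$, and $u,u'$ are linearly independent. Replacing $u'$ by $-u'$ if necessary, the bilinear form of $F^\lambda$ satisfies $F^\lambda(u,u')\ge0$. Put $v(s)=(1-s)u+su'\ne0$. Then
$$F^\lambda(v(s))=(1-s)^2F^\lambda(u)+2s(1-s)F^\lambda(u,u')+s^2F^\lambda(u')\ge0\qquad(0\le s\le1).$$
So the closed sets $\{s\in[0,1]:F_i(v(s))\ge0\}$, $i=1,2$, cover $[0,1]$; the first contains $0$ and the second contains $1$. They intersect, which gives a nonzero vector with $F_1,F_2\ge0$, a contradiction. $\square$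

For three forms the statement is false. On $\mathbb R^2$ let $F_i(v)=\frac14|v|^2-\langle n_i,(v_1^2-v_2^2,\,2v_1v_2)\rangle$ with unit vectors $n_1,n_2,n_3$ at the angles $0,\frac{2\pi}3,\frac{4\pi}3$. For $v=(\cos\theta,\sin\theta)$ some $n_i$ makes an angle at most $\frac\pi3$ with $(\cos2\theta,\sin2\theta)$, so $F_i(v)\le\frac14-\frac12<0$ and there is no common nonnegative vector. But each $F_i$ has trace $\frac12$, so every convex combination has trace $\frac12$ and none is negative definite.

Let us see on an example how Lemma 7 will be used. Take $k=0$, $m\ge1$, $P_1=1-|y|^2$, $P_2=|y|^2-\frac14$. Then $\pi(S)=S$ is the shell $\frac12\le|y|\le1$. A point $y$ lies outside $S$ iff $P^\lambda(y)<0$ for some $\lambda\in(0,1)$. So consider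
$$V=\{(\lambda,y):0<\lambda<1,\ P^\lambda(y)<0\},\qquad P^\lambda(y)=1-\tfrac54\lambda-(1-2\lambda)|y|^2,$$
and read it slice by slice in $\lambda$. For $\lambda<\frac12$ the slice is $\{|y|^2>(1-\frac54\lambda)/(1-2\lambda)\}\simeq S^{m-1}$. For $\frac12\le\lambda\le\frac45$ it is empty, and for $\lambda>\frac45$ it is a ball. So $V\simeq S^{m-1}\sqcup\{\text{pt}\}$ and $b(V)=3$, in agreement with $b(S)=2$ and (D2). The new topology is born at $\lambda=\frac45$, where the constant term $1-\frac54\lambda$ changes sign from $+$ to $-$. In general there will be many values of $\lambda$ at which the slice changes; the point is that such a birth happens at most once.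

## 8. Generic pairs, and reduction to them

From now on $\ell=2$, $N=k+m$, $z=(x,y)$, $m\ge1$ (for $m=0$, $\pi(S)$ is empty or a point), and $S\ne\emptyset$. Let $q_i$ be the quadratic part of $P_i$.

**Definition (generic pair).** A pair $(P_1,P_2)$ with $S=\{P_1\ge0,P_2\ge0\}$ compact is *generic* if the following hold.

- (a) There is no $v\ne0$ with $q_1(v)\ge0$ and $q_2(v)\ge0$.
- (b) There are $\lambda_*\in(0,1)$, $e_*>0$, and affine coordinates $\zeta_1,\dots,\zeta_N$ on $\mathbb R^N$ (which need not respect $\pi$) with
$$P^{\lambda_*}=e_*-\sum_j\zeta_j^2,\qquad T:=P_2-P_1=\sum_j(\sigma_j\zeta_j^2+2\eta_j\zeta_j)+c.$$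
- (c) The $\sigma_j$ are distinct, all $\eta_j\ne0$, and all real zeros of the rational function
$$\Psi(t)=e_*t+c+\sum_j\frac{\eta_j^2}{t-\sigma_j} \tag{7}$$
are simple.

Note that $P^\lambda=P^{\lambda_*}+(\lambda-\lambda_*)T$. For instance, with $N=1$, $P^{\lambda_*}=1-\zeta^2$ and $T=2\zeta$, we have $\Psi(t)=t+1/t$, which has no real zeros; so (b) and (c) hold. If $\lambda_*=\frac12$, then $P_{1}=1-\zeta^2-\zeta$ and $P_2=1-\zeta^2+\zeta$, and (a) holds too.

**Lemma 8.** If $b(\pi(S))\le2$ for all generic pairs, then $b(\pi(S))\le2$ for all compact nonempty $S$ defined by two inequalities of degree $\le2$.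

*Proof.* Choose $R$ with $S\subset\{|z|<R\}$, and let $0<\delta$.

**Step 1: shrink the quadratic parts.** Put $P_{i,\delta}=P_i+\delta(R^2-|z|^2)$. If some $v\ne0$ satisfied $q_i(v)\ge\delta|v|^2$ for $i=1,2$, then $P_i(sv)\to+\infty$ as $s\to\infty$ for both $i$, and $S$ would be unbounded. So Lemma 7 applies to the quadratic parts $q_i-\delta|\cdot|^2$ of $P_{i,\delta}$: there is $\lambda_*\in(0,1)$ such that $P_*:=(1-\lambda_*)P_{1,\delta}+\lambda_*P_{2,\delta}$ has negative definite quadratic part. On $S$ both $P_{i,\delta}>0$, so $P_*>0$ there, and $e_*:=\max P_*>0$.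

**Step 2: normal form.** Let $T=P_{2,\delta}-P_{1,\delta}$. Move the origin to the maximum point of $P_*$, choose linear coordinates with $P_*=e_*-\sum\zeta_j^2$, and rotate them so that the quadratic part of $T$ becomes diagonal. Then $T=\sum_j(\sigma_j\zeta_j^2+2\eta_j\zeta_j)+c$.

**Step 3: perturb $T$ only.** We want $\tilde T=T+T'$ of the same shape (new $\sigma_j,\eta_j,c$) satisfying (c), where $T'$ has degree $\le2$ and $|T'(z)|\le\theta(1+|z|^2)$ in the original coordinates, with $\theta$ as small as we like. First change the $\sigma_j,\eta_j$ slightly so that the $\sigma_j$ are distinct and the $\eta_j$ nonzero. Write $\Psi=c+\varphi$. A multiple real zero of $\Psi$ is a point $t$ with $\varphi'(t)=0$ and $c=-\varphi(t)$. Since $\varphi'$ is a rational function with limit $e_*\neq0$ at infinity, it has finitely many zeros, so we only have to avoid finitely many values of $c$. Now put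
$$\tilde P_1=P_{1,\delta}-\lambda_*T',\qquad\tilde P_2=P_{2,\delta}+(1-\lambda_*)T',\qquad\tilde S=\{\tilde P_1\ge0,\tilde P_2\ge0\}.$$
Then $\tilde P_2-\tilde P_1=\tilde T$ and $\tilde P^{\lambda_*}=P_*$. So (b) and (c) hold for $(\tilde P_1,\tilde P_2)$.

**Step 4: $\tilde S$ is compact and close to $S$.** Let $\theta<\delta$. Since $\lambda_*,1-\lambda_*\in(0,1)$,
$$\tilde P_i\le P_i+\delta(R^2-|z|^2)+\theta(1+|z|^2)=P_i+(\delta-\theta)(\varrho^2-|z|^2),\qquad\varrho^2=\frac{\delta R^2+\theta}{\delta-\theta}.$$
Clearly $\varrho\ge R$, and $\varrho\le R+1$ for $\theta$ small. If $z\in\tilde S$ and $|z|\ge\varrho$, then $P_1(z),P_2(z)\ge0$, so $z\in S$ and $|z|<R\le\varrho$, a contradiction. Hence $|z|<\varrho$ on $\tilde S$, and there $P_i\ge-(\delta-\theta)\varrho^2\ge-\delta(R+1)^2$. So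
$$\tilde S\subset N_\delta:=\{|z|\le R+1,\ P_i\ge-\delta(R+1)^2,\ i=1,2\},$$
and $\tilde S$ is compact. With $R_1=\max_S|z|<R$ we have on $S$ that $\tilde P_i\ge\delta(R^2-R_1^2)-\theta(1+R^2)>0$ for $\theta$ small, so $S\subset\operatorname{int}\tilde S$.

**Step 5: property (a).** Dividing $|T'(sv)|\le\theta(1+s^2|v|^2)$ by $s^2$ and letting $s\to\infty$ bounds the quadratic part of $T'$ by $\theta|v|^2$. If $v\ne0$ had $\tilde q_1(v),\tilde q_2(v)\ge0$, then $q_i(v)\ge(\delta-\theta)|v|^2>0$ for $i=1,2$, so $P_i(sv)\to+\infty$ for both $i$, which is excluded as in Step 1. So $(\tilde P_1,\tilde P_2)$ is generic.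

**Step 6: pass to the limit.** As $\delta\downarrow0$, the compact sets $N_\delta$ decrease to $S$. Since $S\subset\operatorname{int}\tilde S$, we can choose inductively $\delta_n\downarrow0$, with sets $\tilde S_n$ as above for $\delta=\delta_n$, such that $N_{\delta_{n+1}}\subset\tilde S_n$. Then $\tilde S_{n+1}\subset N_{\delta_{n+1}}\subset\tilde S_n$, so the $\tilde S_n$ decrease to $S$. By compactness of the fibers $\pi(S)=\bigcap_n\pi(\tilde S_n)$. By (D3), $\bigoplus_i\check H^i(\pi(S))$ is the direct limit of the spaces $\bigoplus_iH^i(\pi(\tilde S_n))$, which have dimension $\le2$ by assumption. Three independent elements of the limit would come from three independent elements at some stage, so the limit has dimension $\le2$. $\square$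

From here on $(P_1,P_2)$ is generic, with $\lambda_*,e_*,T$ as in the definition; $q^\lambda$ is the quadratic part of $P^\lambda$, and $q_*:=q^{\lambda_*}\prec0$. Exchanging $P_1$ and $P_2$ replaces $\lambda$ by $1-\lambda$, $T$ by $-T$, and $\Psi(t)$ by $-\Psi(-t)$, and keeps the pair generic. We refer to this as the mirror symmetry; it exchanges the sides $\lambda>\lambda_*$ and $\lambda<\lambda_*$.

## 9. The complement of the shadow as a family of quadrics

Let $U=\mathbb R^m\setminus\pi(S)$. For fixed $y$ the homogenization of $P^\lambda(\cdot,y)$ is the quadratic form $\hat P^\lambda_y(x,x_0)=x_0^2P^\lambda(x/x_0,y)$ on $\mathbb R^{k+1}$; it satisfies $\hat P_y^\lambda(x,1)=P^\lambda(x,y)$ and $\hat P^\lambda_y(x,0)=q^\lambda(x,0)$. Put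
$$V=\{(\lambda,y)\in(0,1)\times\mathbb R^m:\ \hat P^\lambda_y\prec0\}.$$
$V$ is open. Its fiber $V_y\subset(0,1)$ over $y$ is convex, because $\hat P_y^\lambda$ is affine in $\lambda$ and negative definite forms are a convex set.

**Step 1: $V_y\ne\emptyset$ iff $y\in U$.** If $\hat P^\lambda_y\prec0$, then $P^\lambda(x,y)<0$ for all $x$, so no $x$ has $P_1(x,y)\ge0$ and $P_2(x,y)\ge0$; thus $y\in U$. Now let $y\in U$. The forms $\hat P^0_y$ and $\hat P^1_y$, which are the homogenizations of $P_1(\cdot,y)$ and $P_2(\cdot,y)$, have no common nonnegative vector with $x_0\ne0$: scaled to $x_0=1$ it would give a point of $S$ over $y$. They have none with $x_0=0$, $x\ne0$, by (a). So Lemma 7 gives $\lambda\in V_y$.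

**Step 2: $V\to U$ is a homotopy equivalence.** If $\lambda\in V_y$, then $\lambda\in V_{y'}$ for all $y'$ near $y$. With a partition of unity on $U$ we combine such locally constant choices into a continuous $\lambda(y)$, and $\lambda(y)\in V_y$ since $V_y$ is convex. This is a section, and $(\lambda,y)\mapsto((1-\xi)\lambda+\xi\lambda(y),y)$ contracts $V$ fiberwise onto it.

By (D2), $b(\pi(S))=b(U)-1=b(V)-1$. So it remains to show
$$b(V)\le3. \tag{8}$$

**Step 3: eliminate $x$.** Let $A^\lambda$ be the restriction of $q^\lambda$ to $\mathbb R^k\times0$ and $I=\{\lambda\in(0,1):A^\lambda\prec0\}$. Since $A^\lambda$ is affine in $\lambda$ and $q_*\prec0$, $I$ is an open interval containing $\lambda_*$ (for $k=0$ it is $(0,1)$). For $\lambda\in I$ the function $P^\lambda(\cdot,y)$ has a unique maximizer $x_\lambda(y)$, which is affine in $y$ with coefficients smooth in $\lambda$, and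
$$P^\lambda(x,y)=A^\lambda\big(x-x_\lambda(y)\big)+G^\lambda(y),\qquad G^\lambda(y)=\max_xP^\lambda(x,y). \tag{9}$$
So $G^\lambda$ is a polynomial of degree $\le2$ in $y$ with coefficients smooth in $\lambda$; let $h^\lambda$ be its quadratic part, so that $h^\lambda(y)=\max_xq^\lambda(x,y)$. (It is the Schur complement of $A^\lambda$ in $q^\lambda$. Example: for $q(x,y)=-x^2+2xy=-(x-y)^2+y^2$ we get $h(y)=y^2$.) Homogenizing (9) in $x$ for fixed $y$,
$$\hat P^\lambda_y(x,x_0)=A^\lambda(x-x_0x_\lambda(y))+x_0^2G^\lambda(y).$$
So for $\lambda\in I$, $\hat P_y^\lambda\prec0$ iff $G^\lambda(y)<0$; and $\hat P^\lambda_y\prec0$ forces $\lambda\in I$, by setting $x_0=0$. Hence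
$$V=\{(\lambda,y):\lambda\in I,\ G^\lambda(y)<0\}. \tag{10}$$
In the coordinates $(x-x_\lambda(y),y)$, formula (9) also shows that $q^\lambda$ is equivalent to $A^\lambda\oplus h^\lambda$. So $h^\lambda$ and $q^\lambda$ have the same corank, the number of negative eigenvalues of $h^\lambda$ is $d=n_-(q^\lambda)-k$, and the critical points of $G^\lambda$ correspond to those of $P^\lambda$, with the same critical values.

**Step 4: poles and zeros.** Put $\tau=\lambda-\lambda_*$. By (b),
$$P^\lambda=e_*+c\tau+\sum_j\big[-(1-\tau\sigma_j)\zeta_j^2+2\tau\eta_j\zeta_j\big]. \tag{11}$$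
So $q^\lambda$ is degenerate exactly when $\tau=1/\sigma_j$ for some $j$, and then its corank is $1$, as the $\sigma_j$ are distinct. We call such a $\lambda$ a *pole*. Elsewhere $P^\lambda$ has one critical point, with critical value
$$e(\lambda)=e_*+c\tau+\sum_j\frac{\tau^2\eta_j^2}{1-\tau\sigma_j},\qquad e(\lambda)=\tau\,\Psi(1/\tau)\ \text{ for }\tau\ne0,\qquad e(\lambda_*)=e_*>0, \tag{12}$$
and, with $y_c(\lambda)$ the critical point of $G^\lambda$,
$$G^\lambda(y)=h^\lambda(y-y_c(\lambda))+e(\lambda). \tag{13}$$
The *events* in $I$ are the poles and the zeros of $e$. They are finitely many, and no value is both, since $|e|\to\infty$ at a pole ($\eta_j\ne0$). At a zero of $e$ we have $\tau\ne0$ and, with $t=1/\tau$, $e'(\lambda)=-\Psi'(t)/\tau\ne0$ by (c). So zeros of $e$ are simple. A zero is a *down-zero* if $e$ changes from $+$ to $-$ when $\lambda$ moves away from $\lambda_*$, and an *up-zero* otherwise.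

## 10. At most one down-zero

There may be up to $N$ poles and $N+1$ zeros, so the bound (8), independent of $N$, needs a reason why nearly all events are harmless. The first half of the reason is a count of sign changes.

**Lemma 9.** There is at most one down-zero, on both sides of $\lambda_*$ together.

*Proof.* Put $t=1/\tau$. If $\tau>0$, then $e$ has the sign of $\Psi(t)$ by (12), and $t$ decreases as $\lambda$ moves away from $\lambda_*$. If $\tau<0$, then $e$ has the sign of $-\Psi(t)$, and $t$ increases as $\lambda$ moves away. In both cases a down-zero corresponds to a zero at which $\Psi$ passes from $-$ to $+$ as $t$ increases. Different down-zeros give different $t$.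

Let $n_+$ and $n_-$ be the numbers of real zeros of $\Psi$ at which $\Psi$ passes from $-$ to $+$, resp. from $+$ to $-$, as $t$ increases; all zeros are simple, so each is counted in one of them. At each of the $N$ poles $\sigma_j$ the residue $\eta_j^2$ is positive, so $\Psi$ jumps from $-\infty$ to $+\infty$, which is also a change from $-$ to $+$. As $e_*>0$, $\Psi$ is negative near $-\infty$ and positive near $+\infty$. Hence $n_++N-n_-=1$. The numerator of $\Psi$ has degree $N+1$, so $n_++n_-\le N+1$. Adding the two gives $2n_++N\le N+2$, that is, $n_+\le1$. $\square$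

## 11. What happens to $V$ at an event

The second half of the reason is that poles and up-zeros change nothing. For an interval $J\subset I$ write $V_J=V\cap(J\times\mathbb R^m)$.

**Step 1: intervals without events.** Let $J$ contain no event. Then $h^\lambda$ is nondegenerate on $J$, with a constant number $d$ of negative eigenvalues. The spans of the eigenvectors for positive and for negative eigenvalues depend continuously on $\lambda$, and over the interval $J$ they have continuous frames. Normalizing the two definite blocks by square roots, and moving $y_c(\lambda)$ to $0$ in (13), we get a fiberwise affine homeomorphism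
$$V_J\cong\{(\lambda,u,v):\lambda\in J,\ |u|^2-|v|^2+e(\lambda)<0\},\qquad v\in\mathbb R^d. \tag{14}$$
After scaling $(u,v)$ by $|e(\lambda)|^{1/2}$ this is $J$ times a fixed slice. If $e>0$, the slice is $|v|^2>1+|u|^2$; letting $u\to0$ deforms it to $\{|v|^2>1\}\simeq S^{d-1}$, which is empty for $d=0$. If $e<0$, the slice is $|u|^2<|v|^2+1$; it is nonempty and contractible (shrink first $u$, then $v$, to $0$). If $J'\subset J$ is a nonempty subinterval, then $V_{J'}\hookrightarrow V_J$ is a homotopy equivalence, since $V_J$ is $J$ times a slice.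

Now let $\lambda_0$ be an event. By the mirror symmetry we may assume $\lambda_0>\lambda_*$. Let $J=(\mu,\nu)\ni\lambda_0$ be a small interval without other events, contained in $(\lambda_*,1)\cap I$, choose $\mu<\mu_1<\mu_2<\lambda_0$, and put $W=V_J$, $W_-=V_{(\mu,\mu_2)}$.

**Lemma 10.** For $J$ small enough: if $\lambda_0$ is an up-zero or a pole, then $H_*(W,W_-)=0$. If $\lambda_0$ is a down-zero, then $\sum_i\dim H_i(W,W_-)=1$.

The mechanism for the first claim is this. Suppose that in suitable fiberwise coordinates over $J$ the function $G$ does not increase when $\lambda$ decreases and the other coordinates are fixed. Then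
$$\lambda\mapsto(1-\xi)\lambda+\xi\min(\lambda,\mu_1),\qquad0\le\xi\le1, \tag{15}$$
never increases $\lambda$, so it preserves $W=\{G<0\}$ and $W_-$, and at $\xi=1$ it maps $W$ into $V_{(\mu,\mu_1]}\subset W_-$. So $W_-\hookrightarrow W$ is a homotopy equivalence and $H_*(W,W_-)=0$.

**Step 2: up-zeros.** Near $\lambda_0$ the form $h^\lambda$ is nondegenerate, so the coordinates of (14), in which $G=|u|^2-|v|^2+e(\lambda)$, exist over $J$. The zero is simple and $e$ goes from $-$ to $+$, so $e$ is strictly increasing on $J$ for $J$ small. The mechanism applies.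

**Step 3: poles, the moving eigenvalue.** At $\lambda_0$ the form $h^\lambda$ has corank $1$, so exactly one eigenvalue $\kappa(\lambda)$, simple and smooth near $\lambda_0$, vanishes there. We show $\kappa'(\lambda_0)>0$. Let $w_0$ be a unit vector in the kernel of $h^{\lambda_0}$, let $x(w_0)$ be the maximizer in $h^{\lambda_0}(w_0)=\max_xq^{\lambda_0}(x,w_0)$, and $v_0=(x(w_0),w_0)\ne0$. Then $q^{\lambda_0}(v_0)=h^{\lambda_0}(w_0)=0$. First-order perturbation of a simple eigenvalue gives $\kappa'(\lambda_0)=\frac{d}{d\lambda}h^\lambda(w_0)|_{\lambda_0}$. In $h^\lambda(w_0)=q^\lambda(x,w_0)$, with $x$ the maximizer for $\lambda$, the derivative with respect to $x$ vanishes, so only the explicit dependence on $\lambda$ counts and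
$$\kappa'(\lambda_0)=T_q(v_0),\qquad T_q=\text{the quadratic part of }T.$$
With $\tau_0=\lambda_0-\lambda_*>0$ we have $0=q^{\lambda_0}(v_0)=q_*(v_0)+\tau_0T_q(v_0)$ and $q_*(v_0)<0$. Hence $T_q(v_0)>0$.

**Step 4: poles, normal form.** We bring $G$ to a form in which $\lambda$ enters through one increasing function. Near $\lambda_0$ split $\mathbb R^m$ smoothly into the spans of eigenvectors for the positive eigenvalues, for the negative ones (both bounded away from $0$), and for $\kappa$. Normalizing the first two blocks and completing squares in them, smooth fiberwise affine changes give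
$$G=|u|^2-|v|^2+\kappa s^2+2bs+c_1,$$
with $b,c_1$ smooth in $\lambda$. We have $b(\lambda_0)\ne0$: otherwise, as $\kappa(\lambda_0)=0$, $G^{\lambda_0}$ would have the critical point $u=v=s=0$, and then $P^{\lambda_0}$ would have a critical point; but for the $j$ with $\tau_0\sigma_j=1$, (11) gives $\partial P^{\lambda_0}/\partial\zeta_j=2\tau_0\eta_j\ne0$. After $s\to-s$ if necessary, $b>0$ near $\lambda_0$. Taking $2bs$ as the new $s$,
$$G=|u|^2-|v|^2+\kappa_1s^2+s+c_1,\qquad\kappa_1=\frac{\kappa}{4b^2}.$$
Next remove $c_1$. Since $\kappa_1(\lambda_0)=0$, the derivative $1+2\kappa_1\chi$ of $\kappa_1\chi^2+\chi+c_1$ with respect to $\chi$ is $1$ at $\lambda_0$. So by the implicit function theorem there is a smooth $\chi(\lambda)$ near $\lambda_0$ with $\kappa_1\chi^2+\chi+c_1=0$ and $\chi(\lambda_0)=-c_1(\lambda_0)$. Substituting $s+\chi$ for $s$ turns $\kappa_1s^2+s+c_1$ into $\kappa_1s^2+(1+2\kappa_1\chi)s$. Taking $(1+2\kappa_1\chi)s$ as the new $s$, where $1+2\kappa_1\chi>0$ near $\lambda_0$,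
$$G=|u|^2-|v|^2+\kappa_2(\lambda)s^2+s,\qquad\kappa_2=\frac{\kappa_1}{(1+2\kappa_1\chi)^2},\qquad\kappa_2'(\lambda_0)=\frac{\kappa'(\lambda_0)}{4b(\lambda_0)^2}>0 ,$$
the last because $\kappa$ and $\kappa_1$ vanish at $\lambda_0$. So $\kappa_2$ is strictly increasing on $J$ for $J$ small. Decreasing $\lambda$ with $(u,v,s)$ fixed does not increase $G$, and the mechanism (15) gives $H_*(W,W_-)=0$.

**Step 5: down-zeros.** In the coordinates (14) over $J$ now $e$ is strictly decreasing, so *increasing* $\lambda$ does not increase $G$. Fix $\lambda_0<\nu_1<\nu$. The homotopy from $\lambda$ to $\max(\lambda,\nu_1)$ deforms $W$ into $V_{[\nu_1,\nu)}$ and preserves $V_{[\nu_1,\nu)}$. There $e<0$, so $V_{[\nu_1,\nu)}$ is nonempty and contractible by Step 1. Hence $W$ is contractible. On $(\mu,\mu_2)$ we have $e>0$, so $W_-\simeq S^{d-1}$, or $W_-=\emptyset$ if $d=0$. In the first case $H_i(W,W_-)\cong\tilde H_{i-1}(S^{d-1})$ has total dimension $1$; in the second $H_*(W,W_-)=H_*(W)$ has total dimension $1$. This proves Lemma 10. $\square$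

## 12. Sweeping through the pencil

*Proof of Theorem 3 for $\ell=2$.* By Lemma 8 and Section 9 we have to prove (8).

**Step 1: the start.** Near $\lambda_*$ we have $q^\lambda\prec0$, hence $h^\lambda\prec0$ and $d=m$, and $e>0$. So for small $\epsilon>0$ Step 1 of Section 11 gives $V_{(\lambda_*-\epsilon,\lambda_*+\epsilon)}\simeq S^{m-1}$, with total Betti number $2$.

**Step 2: one extension.** Let $\alpha\le\mu<\mu_2<\nu$ in the closure of $I$. The open sets $V_{(\alpha,\mu_2)}$ and $V_{(\mu,\nu)}$ cover $V_{(\alpha,\nu)}$ and meet in $V_{(\mu,\mu_2)}$. By excision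
$$H_*(V_{(\alpha,\nu)},V_{(\alpha,\mu_2)})\cong H_*(V_{(\mu,\nu)},V_{(\mu,\mu_2)}), \tag{16}$$
so the exact sequence of the pair shows that $b(V_{(\alpha,\nu)})$ exceeds $b(V_{(\alpha,\mu_2)})$ by at most the total dimension of the right side of (16).

**Step 3: all extensions.** Put $\alpha=\lambda_*-\epsilon$ and start with $(\alpha,\lambda_*+\epsilon)$. Extend the right end up to the point $\mu_2$ of the window around the first event to the right; on this stretch there is no event, and the right side of (16) is $0$ by Step 1 of Section 11. Then extend to the right end $\nu$ of that window; the cost is given by Lemma 10. Continue in this way through the finitely many events to the right, and then, without further events, to the right end of $I$. Then do the same to the left, by the mirror symmetry. By Lemma 10 each extension costs $0$, except that a down-zero costs at most $1$. By Lemma 9 there is at most one down-zero. So $b(V)\le2+1=3$, and $b(\pi(S))=b(V)-1\le2$. $\blacksquare$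

## 13. Growth of order $(k+m)^{\ell m}$ in the exponent

*Proof of Theorem 4.* For the upper bound, apply the known result with $q=m+1$: it gives $b(\pi(S))\le(k+m)^{O(\ell m)}$. We construct the lower bound.

**Step 1: $3\le\ell\le8$.** Take $t=r$ in Theorem 2, and repeat an inequality to reach $\ell$. Then $m=2r$ and $k+m=r^2+1+2r=(r+1)^2\le(2r)^2=m^2$. So
$$b_{m-2}(\pi(S))\ge m^{m/2}-1\ge(k+m)^{m/4}-1\ge(k+m)^{m/8}\ge(k+m)^{\ell m/64}.$$
For the third inequality put $X=(k+m)^{m/8}$. As $k+m\ge9$ and $m\ge4$ we have $X\ge3$, so $X^2-1\ge X$. The fourth uses $\ell\le8$.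

**Step 2: $\ell\ge9$, the construction.** With more inequalities we replace the $n$ hyperplanes $y_j=0$ by long families of parallel hyperplanes, indexed by integers written in base $m$. Each digit costs three inequalities, by (F3). Let $g=\lfloor(\ell-6)/3\rfloor\ge1$ and $m\ge g+3$. Using (F3) with $n=m$, impose, with three inequalities each,

- $(x,w_0)\in\{(\pm e_j,j):1\le j\le m\}\subset\mathbb R^{m+1}$;
- for $1\le i\le g$: $(x^{(i)},w_i)\in\{(\pm e_{c+1},\,c\,m^{i-1}):0\le c\le m-1\}\subset\mathbb R^{m+1}$.

Add $\langle x,y\rangle=w_1+\dots+w_g$ (two inequalities) and $|y|^2\le m\cdot m^{2g}$ (one inequality). In total these are $3(g+1)+3=3g+6\le\ell$ inequalities of degree $\le2$ (repeat one to reach $\ell$), and $k=(g+1)(m+1)$. $S$ is compact: it is closed, $y$ is bounded, and the other coordinates take finitely many values.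

**Step 3: the projection.** The sum $w_1+\dots+w_g$ takes exactly the values $0,1,\dots,M$ with $M=m^g-1$, by expansion in base $m$, independently of $x$. Since $\langle\pm e_j,y\rangle=\pm y_j$,
$$\pi(S)=\{|y|^2\le m^{2g+1}:\ y_j\in\{-M,\dots,M\}\text{ for some }j\}.$$

**Step 4: count cells.** For $c_1,\dots,c_m\in\{-M,\dots,M-1\}$ the open unit cube $\prod_j(c_j,c_j+1)$ is disjoint from $\pi(S)$. Each point of its boundary has some coordinate in $\{-M,\dots,M\}$ and has $|y|^2\le mM^2<m^{2g+1}$, so the boundary lies in $\pi(S)$. Hence the cube is a bounded component of $\mathbb R^m\setminus\pi(S)$. There are $(2M)^m$ such cubes, and the complement also has an unbounded component. By (D2),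
$$b_{m-1}(\pi(S))\ge(2M)^m\ge m^{gm},$$
where $2M=2m^g-2\ge m^g$.

**Step 5: compare.** From $m\ge g+3$ we get $m^2\ge(g+2)m+m\ge(g+2)m+g+1=(g+1)(m+1)+m=k+m$. Also $g\ge(\ell-8)/3\ge\ell/27$, the last because $8\ell\ge72$. Therefore
$$b_{m-1}(\pi(S))\ge(m^2)^{gm/2}\ge(k+m)^{gm/2}\ge(k+m)^{\ell m/54}\ge(k+m)^{\ell m/64}.$$
Since $m\ge g+3$ was arbitrary, $m\to\infty$ along the family. $\blacksquare$
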